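\title{A $q$-supercongruence modulo third powers of cyclotomic polynomials, by interpolation on lines}

\begin{abstract}
For $d\in\{1,2\}$ and odd $U$ let $A_U(q)$ be the sum of
$[6k+1]\,q^{k^2+k}(q;q^4)_k(q;q^2)_k^3/\bigl((q^2;q^2)_k(q^4;q^4)_k^3\bigr)$ over $0\le k\le (U-1)/d$.
We prove a conjecture of Guo that expresses $A_{n^r}(q)$ through $A_{n^{r-1}}(q^n)$ modulo $[n^r]\prod_{j=1}^r\Phi_{n^j}(q)^2$ for $n\equiv1\pmod4$, for both values of $d$. The result is proved in a stronger form, with an arbitrary $N\equiv 1\pmod 4$ in place of $n^{r-1}$ and with the third power of every $\Phi_m(q)$ such that $n\mid m\mid nN$. The method is local. At a root of unity $\zeta$ we put $q=\zeta e^{\varepsilon}$, insert a parameter $a=e^{\eta}$, evaluate the sum on a family of lines through the origin of the $(\varepsilon,\eta)$-plane by a terminating quadratic summation, and interpolate. The summation is proved by telescoping.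
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The congruence}

Let $(x)_k=x(x+1)\cdots(x+k-1)$ and
\[
c_k=(6k+1)\,\frac{(1/4)_k\,(1/2)_k^3}{k!^4\,4^k}\qquad(k\ge0),
\]
so that $c_0=1$, $c_1=\frac7{128}$, $c_2=\frac{1755}{262144}$. The first partial sums give
\begin{equation}\label{eq:numbers}
c_0+c_1=\frac{135}{128}=\frac{3^3\cdot5}{2^7},\qquad
c_0+c_1+c_2-\frac52=-\frac{377125}{262144}=-\frac{5^3\cdot3017}{2^{18}} .
\end{equation}
For $p=3$ and $p=5$ the sum up to $k=(p-1)/2$ thus agrees modulo $p^3$ with a simple number. This paper is about polynomial congruences that lie behind such facts.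

For an indeterminate $q$ let $(x;q)_k=(1-x)(1-xq)\cdots(1-xq^{k-1})$, with $(x;q)_0=1$, and $(x_1,\dots,x_j;q)_k=\prod_i(x_i;q)_k$. Let $[m]=[m]_q=(1-q^m)/(1-q)$, so that $[m]_{q^n}=(1-q^{mn})/(1-q^n)$. Put
\[
t_k(q)=[6k+1]\,\frac{(q;q^4)_k\,(q;q^2)_k^3}{(q^2;q^2)_k\,(q^4;q^4)_k^3}\,q^{k^2+k},
\qquad
A_U(q)=\sum_{k=0}^{(U-1)/d}t_k(q)
\]
for odd $U\ge1$ and $d\in\{1,2\}$. The value of $d$ is fixed throughout and suppressed in the notation. In $t_k(q^n)$ the first factor is $[6k+1]_{q^n}$. Since $(1-q^i)/(1-q^j)\to i/j$ as $q\to1$, the function $t_k(q)$ is regular at $q=1$ with value $c_k$.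

Two rational functions $A(q)$, $B(q)$ are \emph{congruent modulo a polynomial} $P(q)$, written $A\equiv B\pmod P$, if $P$ divides the numerator of the reduced form of $A-B$ in $\mathbb Z[q]$. The moduli are products of cyclotomic polynomials. Recall that $\Phi_m(q)\in\mathbb Z[q]$ is monic and irreducible over $\mathbb Q$, that its roots are simple and are the primitive $m$-th roots of unity, and that $[U]=\prod_{m\mid U,\,m>1}\Phi_m(q)$. We use two facts.
\begin{itemize}
\item[(F1)] Let $f\in\mathbb Q(q)$, let $m_1,\dots,m_s$ be distinct and $e_1,\dots,e_s\ge1$. Then $f\equiv0\pmod{\prod_i\Phi_{m_i}^{e_i}}$ if and only if, for each $i$, $f$ vanishes to order at least $e_i$ at the primitive $m_i$-th roots of unity.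
\item[(F2)] For $j>1$, $\Phi_j(1)=\ell$ if $j$ is a power of a prime $\ell$, and $\Phi_j(1)=1$ otherwise.
\end{itemize}
To see (F1), let $f=F/G\ne0$ be reduced and let $\zeta$ be a primitive $m$-th root of unity. As $\Phi_m$ is the minimal polynomial of $\zeta$, the polynomials $F$ and $G$ do not both vanish at $\zeta$. So $f$ vanishes at $\zeta$ to order at least $e\ge1$ if and only if $F$ does, that is, if and only if $\Phi_m^e\mid F$ in $\mathbb Q[q]$. The $\Phi_m$ are pairwise coprime, and a monic divisor in $\mathbb Z[q]$ leaves a quotient in $\mathbb Z[q]$.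

By (F1) a congruence is a list of local statements, one for each $m$; by (F2) each factor $\Phi_{p^j}$ of the modulus contributes a factor $p$ when $q\to1$. The following statement was conjectured by Guo \cite{Guo}.

\begin{theorem}\label{thm:conj}
Let $n\equiv1\pmod4$ be a positive integer, let $r\ge1$ and $d\in\{1,2\}$. Then, modulo $[n^r]\prod_{j=1}^r\Phi_{n^j}(q)^2$,
\[
A_{n^r}(q)\equiv
\frac{(q^2;q^4)_{(n^r-1)/4}\,(q^{4n};q^{4n})_{(n^{r-1}-1)/4}}{(q^4;q^4)_{(n^r-1)/4}\,(q^{2n};q^{4n})_{(n^{r-1}-1)/4}}\,[n]\,q^{(1-n)/4}\,A_{n^{r-1}}(q^n).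
\]
\end{theorem}

\subsection{The shape of the right-hand side}

For positive $y\equiv1\pmod4$ let
\[
\pi_y(q)=\frac{(q^2;q^4)_{(y-1)/4}}{(q^4;q^4)_{(y-1)/4}}=\prod_{1\le x<y/2}(1-q^{2x})^{(-1)^{x+1}},
\]
and for odd $y>0$ let
\[
C_y(q)=\begin{cases}[y]\,q^{(1-y)/4}\,\pi_y(q),&y\equiv1\pmod4,\\ 0,&y\equiv3\pmod4.\end{cases}
\]
Thus $C_3(1)=0$ and $C_5(1)=\frac52$ are the numbers in \eqref{eq:numbers}. As Section~\ref{sec:idea} explains, $C_y$ is the exact value of a terminating deformation of the sum, and this makes it the natural approximation to $A_y$.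

Fix $n\equiv1\pmod4$, $n>1$. For $y\equiv1\pmod4$ with $n\mid y$ let
\[
\rho_y(q)=\prod_{1\le x<y/2,\ n\nmid x}(1-q^{2x})^{(-1)^{x+1}} .
\]
The remaining factors of $\pi_y$ have $x=nx'$ with $1\le x'<y/(2n)$ and $(-1)^x=(-1)^{x'}$, and $y/n\equiv1\pmod4$. Hence $\pi_y(q)=\rho_y(q)\,\pi_{y/n}(q^n)$. Together with $[y]=[n]\,[y/n]_{q^n}$ and $\frac{1-y}4=\frac{1-n}4+n\,\frac{1-y/n}4$ this gives
\begin{equation}\label{eq:Cfactor}
C_y(q)=\rho_y(q)\,[n]\,q^{(1-n)/4}\,C_{y/n}(q^n)\qquad(y\equiv1\ (\mathrm{mod}\ 4),\ n\mid y).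
\end{equation}
The quotient of $q$-shifted factorials in Theorem~\ref{thm:conj} is $\pi_{n^r}(q)/\pi_{n^{r-1}}(q^n)=\rho_{n^r}(q)$, so by \eqref{eq:Cfactor} the theorem reads
\[
A_{n^r}(q)\equiv C_{n^r}(q)\,\frac{A_{n^{r-1}}(q^n)}{C_{n^{r-1}}(q^n)} .
\]
For $r=1$ this says $A_n\equiv C_n\pmod{[n]\Phi_n^2}$. One might guess that $A_{n^r}\equiv C_{n^r}$ holds for all $r$ with the modulus of the theorem. The guess fails for $n=5$, $r=2$: by Proposition~\ref{prop:sharp}(b), $A_{25}-C_{25}$ has only a simple zero at the primitive fifth roots of unity. Near such a root $A_{25}(q)$ follows a multiple of $A_5(q^5)$, with $q^5$ near $1$, and $A_5(1)\ne C_5(1)$. The quotient $A_{n^{r-1}}(q^n)/C_{n^{r-1}}(q^n)$ corrects this defect.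

\subsection{Results}

For odd $m$ let $\nu(m)=1$ if $m\equiv1\pmod4$ and $\nu(m)=2$ if $m\equiv3\pmod4$.

\begin{theorem}\label{thm:main}
Let $n,N\equiv1\pmod4$ be positive integers, $n>1$, let $d\in\{1,2\}$, and put
\[
R(q)=\rho_{nN}(q)\,[n]\,q^{(1-n)/4}\,A_N(q^n).
\]
Let $m\mid nN$, $m>1$, and let $\zeta$ be a primitive $m$-th root of unity.
\begin{itemize}
\item[(a)] Both $A_{nN}(q)$ and $R(q)$ vanish at $\zeta$ to order at least $\nu(m)$.
\item[(b)] If $n\mid m$, then $A_{nN}(q)-R(q)$ vanishes at $\zeta$ to order at least $3$.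
\end{itemize}
Consequently
\[
A_{nN}(q)\equiv R(q)\quad\Bigl(\mathrm{mod}\prod_{m\mid nN,\ n\mid m}\Phi_m(q)^3\prod_{m\mid nN,\ m>1,\ n\nmid m}\Phi_m(q)^{\nu(m)}\Bigr).
\]
\end{theorem}

The last statement follows from (a), (b) and (F1). Compared with Theorem~\ref{thm:conj}, the number $N$ need not be a power of $n$, every $\Phi_m$ with $n\mid m\mid nN$ occurs to the third power, and $\Phi_m$ occurs squared when $n\nmid m$, $m\mid nN$ and $m\equiv3\pmod4$.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]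
If $n=1$, both sides equal $1$. Let $n>1$ and $N=n^{r-1}$; then the right-hand side is $R(q)$. In $[n^r]\prod_{j=1}^r\Phi_{n^j}^2$ the factor $\Phi_m$ has exponent $3$ for $m=n^j$, $1\le j\le r$, where $n\mid m$, and exponent $1$ for the other $m\mid n^r$, $m>1$. So this modulus divides the modulus of Theorem~\ref{thm:main}.
\end{proof}

Letting $q\to1$ gives a congruence for the numbers $c_k$. Here $\mathbb Z_{(p)}$ is the ring of rational numbers with denominator prime to $p$.

\begin{corollary}\label{cor:integer}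
Let $p\equiv1\pmod4$ be a prime, $d\in\{1,2\}$, and $S_r=\sum_{k=0}^{(p^r-1)/d}c_k$. Then for $r\ge1$
\[
S_r-p\,\frac{(1/2)_{(p^r-1)/4}\,\bigl(\frac{p^{r-1}-1}4\bigr)!}{\bigl(\frac{p^r-1}4\bigr)!\,(1/2)_{(p^{r-1}-1)/4}}\,S_{r-1}\in p^{3r}\mathbb Z_{(p)} .
\]
\end{corollary}

\begin{proposition}\label{prop:sharp}
Let $d\in\{1,2\}$ and $r=1$ in Theorem~\ref{thm:conj}.
\begin{itemize}
\item[(a)] For $n=5$ the modulus $\Phi_5^3$ cannot be replaced by $\Phi_5^4$.
\item[(b)] For $n=25$ the exponent $1$ of $\Phi_5$ in the modulus cannot be raised: the difference $A_{25}-C_{25}$ of the two sides vanishes to order exactly $1$ at the primitive fifth roots of unity.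
\end{itemize}
\end{proposition}

Section~\ref{sec:idea} shows the method on small cases. Sections~\ref{sec:sum} and~\ref{sec:root} evaluate the deformed sum, Section~\ref{sec:lines} sets up the interpolation and proves part (a) of Theorem~\ref{thm:main}, Sections~\ref{sec:rho} and~\ref{sec:proof} prove part (b), and Section~\ref{sec:limit} proves Corollary~\ref{cor:integer} and Proposition~\ref{prop:sharp}.

\section{The idea: a parameter and a count of lines}\label{sec:idea}

Derivatives of $A_U(q)$ at a root of unity are hard to reach directly. We pass to a function of two variables that is known exactly on many curves through the point of interest. Let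
\[
t_k(a;q)=[6k+1]\,q^{k^2+k}X_k(q)\,Y_k(a;q),\qquad A_U(a;q)=\sum_{k=0}^{(U-1)/d}t_k(a;q),
\]
\[
X_k(q)=\frac{(q;q^4)_k(q;q^2)_k}{(q^2;q^2)_k(q^4;q^4)_k},\qquad
Y_k(a;q)=\frac{(aq,q/a;q^2)_k}{(aq^4,q^4/a;q^4)_k}.
\]
Then $t_k(1;q)=t_k(q)$, $A_U(1;q)=A_U(q)$, and $t_k(a;q)=t_k(1/a;q)$. For $a=q^{\pm M}$ with $M$ odd, the numerator of $Y_k$ vanishes for $k>(M-1)/2$, and the terminating sum equals $C_M(q)$ (Proposition~\ref{prop:values}). At a primitive $m$-th root of unity $q=\zeta$ with $m\mid U$, $m\ge3$, the sum $A_U(a;\zeta)$ vanishes for all $a$ (Proposition~\ref{prop:vanish}).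

\begin{example}\label{ex:three}
Let $U=3$, $d=2$ and $u=a+1/a$. Then $A_3(a;q)=1+t_1(a;q)$ has denominator $(1+q)(1-q^4)(1-uq^4+q^8)$ and numerator
\[
(1+q)(1-q^4)(1-uq^4+q^8)+q^2(1-q^7)(1-uq+q^2).
\]
The coefficient of $u$ is $-q^3(1+q+q^2-q^5-q^6-q^7)=-q^3(1+q+q^2)(1-q^5)$. The part free of $u$ is $1+q+q^2-q^5+q^8-q^{11}-q^{12}-q^{13}=(1+q+q^2)(1-q^5)(1+q^6)$. Hence
\[
A_3(a;q)=\frac{(1+q+q^2)(1-q^5)(1-aq^3)(1-q^3/a)}{(1+q)(1-q^4)(1-aq^4)(1-q^4/a)} .
\]
Let $\zeta$ be a primitive cube root of unity, $q=\zeta e^{\varepsilon}$, $a=e^{\eta}$. The denominator does not vanish at the origin $\varepsilon=\eta=0$, and the numerator vanishes on the three lines $\varepsilon=0$, $\eta=-3\varepsilon$, $\eta=3\varepsilon$. On the fourth line $\eta=0$, which is $a=1$, the three simple zeros collide: $A_3(q)\equiv0\pmod{\Phi_3^3}$. At $q=1$ the formula gives $\frac{3\cdot5\cdot9}{2\cdot4\cdot16}=\frac{135}{128}$, as in \eqref{eq:numbers}.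
\end{example}

The value $3$ is outside the range of Theorem~\ref{thm:main}, but the mechanism is the general one, and it needs no factorization. A power series in $\varepsilon,\eta$ that vanishes on three lines through the origin has no terms of degree $0,1,2$, because a nonzero homogeneous polynomial of degree $j$ vanishes on at most $j$ lines. For $n=5$, $N=1$, $m=5$ the function $A_5(a;q)-C_5(q)$ is regular at the origin and vanishes on $\varepsilon=0$ and on $\eta=\pm5\varepsilon$, which gives $A_5\equiv C_5\pmod{\Phi_5^3}$.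

Two difficulties appear when $m<nN$. Take $n=N=m=5$ and $d=2$, so that $k$ runs up to $12$.

First, $A_{25}(a;q)$ has poles through the origin: the factors $1-a^{\pm1}q^{20}$ and $1-a^{\pm1}q^{40}$ vanish on the lines $\eta=\pm20\varepsilon$, $\eta=\pm40\varepsilon$. We multiply by the homogeneous quartic $P$ that vanishes on these lines. To obtain order $3$ on $\eta=0$ we then need order $4+3=7$ for the product, hence seven lines. The longer sum supplies them: $a=q^{\pm5M}$ terminates within the range for $M=1,3,5$, and the lines $\eta=\pm5\varepsilon,\pm15\varepsilon,\pm25\varepsilon$ together with $\varepsilon=0$ are seven. The sum $A_5(a;q^5)$ has poles on the same four lines and terminates on the same six.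

Second, no single function of $q$ matches the values $C_5(q)$, $C_{15}(q)=0$, $C_{25}(q)$ of $A_{25}(a;q)$ on these lines. But $\rho_{25}[5]q^{-1}A_5(a;q^5)$ nearly does. Its values are $\rho_{25}[5]q^{-1}$ times $C_1(q^5)$, $C_3(q^5)$, $C_5(q^5)$, so by \eqref{eq:Cfactor} the difference of the two functions is $0$ for $M=3,5$ and is $(\rho_5-\rho_{25})[5]q^{-1}$ for $M=1$. The count of lines needs only vanishing to a given order on each line, here order $3$ before multiplication by $P$. The factor $[5]$ gives one order, and the other two come from the fact that $\rho_5$ and $\rho_{25}$ have the same value and the same first derivative at $\zeta$ (Lemma~\ref{lem:rho}).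

\section{A quadratic summation}\label{sec:sum}

Since $C_M/C_{M-4}$ is a simple product, we look for a recursion that links the sums at $a=q^{-M}$ and $a=q^{-(M-4)}$. We prove it with more free parameters than this purpose requires; the freedom in $\alpha$ below is what yields the line $\varepsilon=0$ in Section~\ref{sec:root}. In this section $p,\alpha,b,\delta$ are indeterminates. Let
\[
\tau_k(b)=\frac{(\alpha,b,p/b;p)_k\,(\delta;p^2)_k}{(p^2,\alpha p^2/b,\alpha bp;p^2)_k\,(\alpha p/\delta;p)_k}\Bigl(\frac\alpha\delta\Bigr)^kp^{k(k+1)/2},\qquad T_k(b)=(1-\alpha p^{3k})\,\tau_k(b).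
\]
For $p=q^2$, $\alpha=\delta=q$, $b=aq$ we have $p/b=q/a$, $\alpha p^2/b=q^4/a$, $\alpha bp=aq^4$ and $\alpha p/\delta=q^2$, so that
\begin{equation}\label{eq:special}
T_k(aq)=(1-q)\,t_k(a;q),
\end{equation}
and $a\mapsto aq^4$ is $b\mapsto bp^2$. Put
\[
\lambda(b)=\frac{(b-\alpha)(\delta-\alpha bp)}{(1-\alpha bp)(b\delta-\alpha)},\qquad
G_k=\frac{b^2p-1}{b\delta-\alpha}\cdot\frac{(1-p^{2k})(b-\alpha p^{2k})(\delta-\alpha p^k)}{(b-p^k)(bp-p^k)}\,\tau_k(b).
\]

\begin{lemma}\label{lem:tele}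
We have $G_0=0$ and $\lambda(b)\,T_k(bp^2)-T_k(b)=G_{k+1}-G_k$ for all $k\ge0$.
\end{lemma}

\begin{proof}
The factor $1-p^{2k}$ gives $G_0=0$. Let $z=p^k$. We express every term as a multiple of $\tau_k=\tau_k(b)$. The four products that depend on $b$ change under $b\mapsto bp^2$ as follows:
\begin{align*}
\frac{(bp^2;p)_k}{(b;p)_k}&=\frac{(1-bz)(1-bpz)}{(1-b)(1-bp)},&
\frac{(p^{-1}/b;p)_k}{(p/b;p)_k}&=\frac{(1-b)(1-bp)}{(b-z)(bp-z)},\\
\frac{(\alpha p^2/b;p^2)_k}{(\alpha/b;p^2)_k}&=\frac{b-\alpha z^2}{b-\alpha},&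
\frac{(\alpha bp;p^2)_k}{(\alpha bp^3;p^2)_k}&=\frac{1-\alpha bp}{1-\alpha bpz^2}.
\end{align*}
Multiplying these and $\lambda(b)$ gives
\[
\frac{\lambda(b)T_k(bp^2)}{T_k(b)}=\frac{(1-bz)(1-bpz)(b-\alpha z^2)(\delta-\alpha bp)}{(b-z)(bp-z)(1-\alpha bpz^2)(b\delta-\alpha)} .
\]
Next,
\[
\frac{\tau_{k+1}}{\tau_k}=\frac{(1-\alpha z)(1-bz)(1-pz/b)(1-\delta z^2)}{(1-p^2z^2)(1-\alpha p^2z^2/b)(1-\alpha bpz^2)(1-\alpha pz/\delta)}\cdot\frac{\alpha pz}{\delta},
\]
and in $G_{k+1}$ the factors $1-p^2z^2$, $b-\alpha p^2z^2$, $\delta-\alpha pz$, $b-pz$ cancel against this ratio: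
\[
G_{k+1}=\frac{b^2p-1}{b\delta-\alpha}\cdot\frac{\alpha z(1-\alpha z)(1-bz)(1-\delta z^2)}{(b-z)(1-\alpha bpz^2)}\,\tau_k .
\]
Abbreviate $w=b^2p$, $\beta=\alpha bp$, $\gamma=b(1+p)$, and note $b\beta=\alpha w$ and $\alpha\gamma=\alpha b+\beta$. After multiplication by $(b-z)(bp-z)(1-\beta z^2)(b\delta-\alpha)/\tau_k$ the claim becomes $(1-\alpha z^3)\,\mathcal N=(w-1)(\mathcal L_1-\mathcal L_2)$, where
\begin{align*}
\mathcal N&=(1-\gamma z+wz^2)(b-\alpha z^2)(\delta-\beta)-(w-\gamma z+z^2)(1-\beta z^2)(b\delta-\alpha),\\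
\mathcal L_1&=\alpha z(1-\delta z^2)\,(1-\alpha z)(1-bz)(bp-z),\\
\mathcal L_2&=(\delta-\alpha z)\,(1-z^2)(b-\alpha z^2)(1-\beta z^2).
\end{align*}
Let $\kappa=b\delta-\alpha\beta+\alpha(\delta-1)(w+1)$. Using $b\beta=\alpha w$, the coefficients of $z^0,\dots,z^4$ in $\mathcal N$ are
\begin{align*}
b(\delta-\beta)-w(b\delta-\alpha)&=-(w-1)\,b\delta,\\
-\gamma b(\delta-\beta)+\gamma(b\delta-\alpha)&=(w-1)\,\alpha\gamma,\\
(wb-\alpha)(\delta-\beta)-(1-w\beta)(b\delta-\alpha)&=(w-1)\,\kappa,\\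
\alpha\gamma(\delta-\beta)-\beta\gamma(b\delta-\alpha)&=-(w-1)\,\alpha\gamma\delta,\\
-\alpha w(\delta-\beta)+\beta(b\delta-\alpha)&=(w-1)\,\alpha\beta .
\end{align*}
Since $b-\gamma=-bp$ and $\beta-\alpha\gamma=-\alpha b$, the polynomial $(1-\alpha z^3)\mathcal N/(w-1)$ has the coefficients in the last row of the table below. With $f=1+\beta+w$ and $h=\alpha+b+\alpha w$,
\[
\mathcal L_1=\alpha z(1-\delta z^2)(bp-fz+hz^2-\alpha bz^3),\qquad
\mathcal L_2=(\delta-\alpha z)(b-hz^2+\alpha fz^4-\alpha\beta z^6),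
\]
which gives the first two rows:
\[
\begin{array}{c|cccccccc}
&1&z&z^2&z^3&z^4&z^5&z^6&z^7\\ \hline
\mathcal L_1&0&\alpha bp&-\alpha f&\alpha h-\beta\delta&\alpha\delta f-\alpha^2b&-\alpha\delta h&\alpha^2b\delta&0\\
\mathcal L_2&b\delta&-\alpha b&-\delta h&\alpha h&\alpha\delta f&-\alpha^2f&-\alpha\beta\delta&\alpha^2\beta\\ \hline
&-b\delta&\alpha\gamma&\kappa&-\beta\delta&-\alpha^2b&-\alpha\kappa&\alpha^2\gamma\delta&-\alpha^2\beta
\end{array}
\]
The last row is the first minus the second, because $\delta h-\alpha f=\kappa$ and $\alpha b+\beta=\alpha\gamma$.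
\end{proof}

\begin{proposition}\label{prop:values}
For odd $M\ge1$ and $K\ge(M-1)/2$,
\[
\sum_{k=0}^Kt_k(q^M;q)=\sum_{k=0}^Kt_k(q^{-M};q)=C_M(q).
\]
\end{proposition}

\begin{proof}
By symmetry take $a=q^{-M}$. The denominator of $Y_k$ has factors $1-q^{4i\pm M}$ with odd exponents, which are nonzero, and $(q^{1-M};q^2)_k=0$ for $k>(M-1)/2$. So the sum, call it $s_M$, does not depend on $K$. We have $s_1=1=C_1$ and
\[
s_3=1+\frac{(1-q^7)\,q^2(1-q)}{(1-q^2)(1-q^4)}\cdot\frac{(1-q^{-2})(1-q^4)}{(1-q)(1-q^7)}=1+\frac{q^2(1-q^{-2})}{1-q^2}=0=C_3 .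
\]
Let $M\ge5$ and specialize Lemma~\ref{lem:tele} as in \eqref{eq:special}, with $b=q^{1-M}$. No denominator vanishes: $b-p^k=q^{1-M}-q^{2k}$, $bp-p^k=q^{3-M}-q^{2k}$ and $b\delta-\alpha=q(q^{1-M}-1)$ are nonzero because $M\ge5$, and the other factors that involve $b$ have odd exponents. Sum over $0\le k\le K$. Since $\tau_{K+1}(b)=0$ we have $G_{K+1}=0$, and $bp^2=q^{1-(M-4)}$. Hence $s_M=\lambda\,s_{M-4}$ with
\[
\lambda=\frac{(b-q)(1-bq^2)}{(1-bq^3)(b-1)}=q^{-1}\,\frac{(1-q^M)(1-q^{M-3})}{(1-q^{M-4})(1-q^{M-1})} .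
\]
For $M\equiv3\pmod4$ induction gives $s_M=0$. For $M\equiv1\pmod4$ we have $\pi_M/\pi_{M-4}=(1-q^{M-3})/(1-q^{M-1})$, so $\lambda=C_M/C_{M-4}$, and induction gives $s_M=C_M$.
\end{proof}

\section{The deformed sum at a root of unity}\label{sec:root}

Let $m\ge1$ be odd and $\zeta$ a primitive $m$-th root of unity. Let $\mathcal O$ be the ring of rational functions of $q$ over $\mathbb C$ that are regular at $\zeta$, and let $\operatorname{ord}f$ be the order of vanishing of $f$ at $\zeta$. The function $1-q^e$ with $e\ne0$ has order $1$ if $m\mid e$ and order $0$ otherwise. As $m$ is odd, $m\mid 2x\iff m\mid4x\iff m\mid x$.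

For $k\ge m$ the denominators of $t_k$ vanish at $\zeta$. The parameter $a$ moves the poles of $Y_k$ away from $q=\zeta$, and the part $X_k$ that carries no parameter has no pole there.

\begin{lemma}\label{lem:X}
$X_k\in\mathcal O$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $v=\lfloor k/m\rfloor$. The denominator of $X_k$ has order $2v$. The exponents in $(q;q^2)_k$ are the odd numbers up to $2k-1$; they include $m(2i-1)\le2k-m$ for $1\le i\le v$. The exponents in $(q;q^4)_k$ are the positive numbers $\equiv1\pmod4$ up to $4k-3$. If $m\equiv1\pmod4$ they include $m(4i-3)\le4k-3m$, and if $m\equiv3\pmod4$ they include $m(4i-1)\le4k-m\le4k-3$, for $1\le i\le v$. So each of the two products has order at least $v$.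
\end{proof}

\begin{proposition}\label{prop:vanish}
Let $m\ge3$ and let $U$ be odd with $m\mid U$. Then $A_U(a;\zeta)=0$ as a rational function of $a$.
\end{proposition}

\begin{proof}
\emph{Step 1: the first block.} We show $\sum_{k=0}^{(m-1)/2}t_k(a;\zeta)=0$. At $q=\zeta$ the value $\alpha=q$ of \eqref{eq:special} cannot be told apart from $\alpha=q^{1-m}$, and the second choice makes the sum terminate for every $b$. So let $p=q^2$, $\delta=q$, $\alpha=q^{1-m}$, with $q$ and $b$ indeterminates, and let $S(b)=\sum_{k=0}^{(m-1)/2}T_k(b)$. The factors of $(\alpha p/\delta;p)_k=(q^{2-m};q^2)_k$ have odd exponents and are nonzero, so Lemma~\ref{lem:tele} specializes. Since $(\alpha;p)_k=0$ for $k>(m-1)/2$, we have $G_{(m+1)/2}=0$, and summation gives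
\[
S(b)=\lambda(b)\,S(bq^4),\qquad\lambda(0)=\delta=q .
\]
Suppose $S\ne0$ and expand it as a Laurent series in $b$ over $\mathbb Q(q)$, with leading term $s\,b^v$, $s\ne0$. The leading coefficients give $s=q\cdot q^{4v}s$. This is impossible, because $4v+1\ne0$ and $q$ is an indeterminate; the argument would fail if we set $q=\zeta$ first. So $S=0$. Now put $b=aq$ and then $q=\zeta$. The denominators $(q^4;q^4)_k$ and $(q^{2-m};q^2)_k$ take the values $(\zeta^4;\zeta^4)_k$ and $(\zeta^2;\zeta^2)_k$, which are nonzero for $k<m$, and the other denominator factors become nonzero functions of $a$. As $\alpha$ takes the value $\zeta$, the term $T_k$ becomes $(1-\zeta)t_k(a;\zeta)$.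

\emph{Step 2: all blocks are multiples of the first.} Write $k=lm+k_0$ with $0\le k_0<m$. At $q=\zeta$ the factors $[6k+1]$ and $q^{k^2+k}$ depend only on $k_0$, and $Y_k(a;\zeta)=Y_{lm}(a;\zeta)Y_{k_0}(a;\zeta)$ because $\zeta^{lm}=1$. Further,
\[
\frac{X_k}{X_{lm}}=\frac{(q^{1+4lm};q^4)_{k_0}(q^{1+2lm};q^2)_{k_0}}{(q^{2+2lm};q^2)_{k_0}(q^{4+4lm};q^4)_{k_0}}
\]
has a denominator that does not vanish at $\zeta$, so $X_k(\zeta)=X_{lm}(\zeta)X_{k_0}(\zeta)$. Thus $t_k(a;\zeta)=X_{lm}(\zeta)Y_{lm}(a;\zeta)\,t_{k_0}(a;\zeta)$. For $(m-1)/2<k_0<m$ the numerator of $X_{k_0}$ contains $1-q^m$, so $t_{k_0}(a;\zeta)=0$. With $L=U/m$ we have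
\begin{equation}\label{eq:blocks}
\frac{U-1}d=\frac{L-1}d\,m+\frac{m-1}d .
\end{equation}
The range of summation therefore consists of $(L-1)/d$ full blocks and a last block with $0\le k_0\le(m-1)/d$. For $d\in\{1,2\}$ every block contains all $k_0\le(m-1)/2$, so it contributes a multiple of the sum in Step 1.
\end{proof}

\section{Interpolation on lines}\label{sec:lines}

Let $\mathbb C[[\varepsilon,\eta]]$ be the ring of formal power series. Each element is a sum $H=\sum_{j\ge0}H_j$ of homogeneous polynomials $H_j$ of degree $j$, and it is a unit if and only if $H_0\ne0$. The restrictions $H\mapsto H(\varepsilon,\sigma\varepsilon)$, $\sigma\in\mathbb C$, and $H\mapsto H(0,\eta)$ to the lines through the origin are ring homomorphisms to power series in one variable.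

\begin{lemma}\label{lem:lines}
Let $H\in\mathbb C[[\varepsilon,\eta]]$ and $\mu\ge1$. Suppose that the restrictions of $H$ to $\mu$ distinct lines through the origin all have order at least $\mu$. Then $H(\varepsilon,\sigma\varepsilon)=O(\varepsilon^\mu)$ for every $\sigma\in\mathbb C$.
\end{lemma}

\begin{proof}
We have $H(\varepsilon,\sigma\varepsilon)=\sum_jH_j(1,\sigma)\varepsilon^j$ and $H(0,\eta)=\sum_jH_j(0,1)\eta^j$. Let $j<\mu$. The polynomial $H_j(1,s)$ has degree at most $j$, and its coefficient of $s^j$ is $H_j(0,1)$. If $\varepsilon=0$ is not one of the lines, it has $\mu>j$ roots. If $\varepsilon=0$ is one of them, it has degree at most $j-1$ and $\mu-1>j-1$ roots. In both cases it is zero.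
\end{proof}

Keep $m$, $\zeta$, $\mathcal O$ from Section~\ref{sec:root}. The substitution $q=\zeta e^\varepsilon$ maps $\mathcal O$ to $\mathbb C[[\varepsilon]]$ and rational functions to Laurent series; since $q-\zeta=\zeta\varepsilon+\cdots$, it carries $\operatorname{ord}$ to the order in $\varepsilon$. With $a=e^\eta$ it extends to a ring homomorphism $\mathcal O[a,a^{-1}]\to\mathbb C[[\varepsilon,\eta]]$. For $\sigma\in m\mathbb Z$ we have $q^\sigma=e^{\sigma\varepsilon}$, so restriction to the line $\eta=\sigma\varepsilon$ is the substitution $a=q^\sigma$. Restriction to $\varepsilon=0$ is the substitution $q=\zeta$.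

The sum $A_U(a;q)$ is not a power series in $\varepsilon,\eta$. The next lemma removes its poles at the smallest cost, by a homogeneous polynomial. For $V\ge0$ let
\[
P_{m,V}(\varepsilon,\eta)=\prod_{l=1}^V\bigl(16m^2l^2\varepsilon^2-\eta^2\bigr),\qquad
\Sigma_{m,V}=\{\pm mM:\ M\text{ odd},\ 1\le M\le2V+1\}.
\]
The set $\Sigma_{m,V}$ has $2V+2$ elements. For $\sigma\in\Sigma_{m,V}\cup\{0\}$ we have $P_{m,V}(\varepsilon,\sigma\varepsilon)=P_{m,V}(1,\sigma)\varepsilon^{2V}$ with $P_{m,V}(1,\sigma)\ne0$, since $\sigma\neq\pm4ml$ for $l\ge1$.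

\begin{lemma}\label{lem:H}
Let $m\ge1$ and $U=mL$ be odd, $V=(L-1)/d$ and $P=P_{m,V}$. There is a series $H_{U,\zeta}\in\mathbb C[[\varepsilon,\eta]]$ such that, with $q=\zeta e^\varepsilon$:
\begin{itemize}
\item[(i)] $H_{U,\zeta}(\varepsilon,0)=P(\varepsilon,0)\,A_U(q)$;
\item[(ii)] $H_{U,\zeta}(\varepsilon,\sigma\varepsilon)=P(\varepsilon,\sigma\varepsilon)\,C_{mM}(q)$ for $\sigma=\pm mM\in\Sigma_{m,V}$;
\item[(iii)] $H_{U,\zeta}(0,\eta)=0$ if $m\ge3$.
\end{itemize}
\end{lemma}

\begin{proof}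
Let $W=\prod_{l=1}^{(U-1)/d}(1-aq^{4l})(1-q^{4l}/a)$. It is a common multiple of the denominators of the $Y_k$, so $Z=WA_U(a;q)$ lies in $\mathcal O[a,a^{-1}]$ by Lemma~\ref{lem:X}. Expand $W$. A factor $1-\zeta^{4l}e^{4l\varepsilon\pm\eta}$ with $m\nmid l$ has constant term $1-\zeta^{4l}\ne0$ and is a unit. A factor with $m\mid l$ is $1-e^{4l\varepsilon\pm\eta}$, which is $4l\varepsilon\pm\eta$ times a unit, since $(1-e^x)/x=-1-x/2-\cdots$. By \eqref{eq:blocks} the multiples of $m$ in the range of $l$ are $m,2m,\dots,Vm$. Hence $W=PE$ with a unit $E$. Put $H_{U,\zeta}=E^{-1}Z$.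

Let $\sigma\in\Sigma_{m,V}\cup\{0\}$. Then $W(q^\sigma;q)=P(\varepsilon,\sigma\varepsilon)E(\varepsilon,\sigma\varepsilon)\ne0$, so $A_U(q^\sigma;q)$ is defined and $H_{U,\zeta}(\varepsilon,\sigma\varepsilon)=P(\varepsilon,\sigma\varepsilon)A_U(q^\sigma;q)$. This is (i) for $\sigma=0$. For (ii) we need $(mM-1)/2\le(U-1)/d$ in order to apply Proposition~\ref{prop:values}. If $d=2$, then $M\le 2V+1=L$ and $mM\le U$. If $d=1$, then $M\le2L-1$ and $(mM-1)/2\le U-(m+1)/2\le U-1$. Finally, for $m\ge3$ Proposition~\ref{prop:vanish} gives $Z(a;\zeta)=W(a;\zeta)A_U(a;\zeta)=0$, which is (iii).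
\end{proof}

To use (ii) we need the orders of the values $C_{mM}$.

\begin{lemma}\label{lem:Cord}
Let $M>0$ and $mM\equiv1\pmod4$. Then $\operatorname{ord}C_{mM}=\nu(m)$ if $m\ge3$, and $\operatorname{ord}C_{mM}=0$ if $m=1$.
\end{lemma}

\begin{proof}
The factors of $\pi_{mM}$ that vanish at $\zeta$ have $x=mx'$ with $1\le x'<M/2$, and $(-1)^x=(-1)^{x'}$. So $\operatorname{ord}\pi_{mM}=\sum_{x'=1}^{(M-1)/2}(-1)^{x'+1}$, which is $0$ for $M\equiv1$ and $1$ for $M\equiv3\pmod4$. From $mM\equiv1$ we get $M\equiv m\pmod4$, so $\operatorname{ord}\pi_{mM}=\nu(m)-1$. The factor $[mM]$ has order $1$ if $m\ge3$ and order $0$ if $m=1$.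
\end{proof}

\begin{lemma}\label{lem:Aord}
Let $m\ge3$ and let $U$ be odd with $m\mid U$. Then $\operatorname{ord}A_U\ge\nu(m)$.
\end{lemma}

\begin{proof}
On each of the $2V+2$ lines $\eta=\sigma\varepsilon$, $\sigma=\pm mM\in\Sigma_{m,V}$, the series $H_{U,\zeta}$ has order at least $2V+\nu(m)$: by Lemma~\ref{lem:Cord} if $mM\equiv1\pmod4$, and because $C_{mM}=0$ otherwise. As $2V+\nu(m)\le2V+2$, Lemma~\ref{lem:lines} applies with $\mu=2V+\nu(m)$. On $\eta=0$, Lemma~\ref{lem:H}(i) gives $2V+\operatorname{ord}A_U\ge2V+\nu(m)$.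
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Here $m\ge3$ is odd. For $A_{nN}$ the claim is Lemma~\ref{lem:Aord}. By \eqref{eq:Cfactor} with $y=nN$,
\[
R(q)=C_{nN}(q)\cdot\frac{A_N(q^n)}{C_N(q^n)},
\]
and the first factor has order $\nu(m)$ by Lemma~\ref{lem:Cord}. It remains to see that the second is regular at $\zeta$. Since $q^n=\zeta^ne^{n\varepsilon}$, the order of $f(q^n)$ at $\zeta$ is the order of $f$ at $\zeta^n$. The number $\zeta^n$ is a primitive $m'$-th root of unity, $m'=m/\gcd(m,n)$, and $m\mid nN$ implies $m'\mid N$. If $m'\ge3$, then $A_N$ has order at least $\nu(m')$ and $C_N$ has order exactly $\nu(m')$ at $\zeta^n$, by Lemmas~\ref{lem:Aord} and~\ref{lem:Cord}. If $m'=1$, then $A_N$ is regular at $1$ and $C_N$ has order $0$ there.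
\end{proof}

\section{The prefactor to second order}\label{sec:rho}

By \eqref{eq:Cfactor}, the factor that carries $C_{mM/n}(q^n)$ to $C_{mM}(q)$ contains $\rho_{mM}$ and so depends on the line, while $R$ has the fixed factor $\rho_{nN}$. The following lemma bounds the error.

\begin{lemma}\label{lem:rho}
Let $n\mid m$, and let $M,M_1>0$ with $mM\equiv mM_1\equiv1\pmod4$. Then $\rho_{mM}$ is regular and nonzero at $\zeta$, and $\rho_{mM_1}/\rho_{mM}=1+O(\varepsilon^2)$.
\end{lemma}

For $m\nmid x$ let $g(x)=\zeta^{2x}/(1-\zeta^{2x})$. It depends only on $x$ modulo $m$, and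
\begin{equation}\label{eq:g}
g(x)+g(-x)=\frac{\zeta^{2x}}{1-\zeta^{2x}}-\frac1{1-\zeta^{2x}}=-1 .
\end{equation}
The logarithmic derivative in $\varepsilon$ of $(1-q^{2x})^{(-1)^{x+1}}$ at $\varepsilon=0$ is $(-1)^x\,2x\,g(x)$. In the case $n=m=5$, $M=1$, $M_1=5$ of Section~\ref{sec:idea}, the quotient $\rho_{25}/\rho_5$ has the factors $x=3,4,6,7$ and $x=8,9,11,12$. The factors $x$ and $x+5$ cancel at $\zeta$ and contribute $-10(-1)^xg(x)$ to the logarithmic derivative, and $-g(3)+g(4)+g(6)-g(7)=-\bigl(g(3)+g(-3)\bigr)+\bigl(g(4)+g(-4)\bigr)=0$. The proof uses the same two symmetries.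

\begin{proof}[Proof of Lemma~\ref{lem:rho}]
If $n\nmid x$ then $m\nmid x$, so no factor of $\rho_{mM}$ vanishes at $\zeta$. Since $M\equiv M_1\pmod4$, it suffices to treat $M_1=M+4$; the general quotient is a product of such quotients or of their inverses. Then
\[
\frac{\rho_{m(M+4)}}{\rho_{mM}}=\prod_{x\in I,\ n\nmid x}(1-q^{2x})^{(-1)^{x+1}},\qquad I=\Bigl\{\tfrac{mM+1}2,\dots,\tfrac{mM-1}2+2m\Bigr\}.
\]
Let $J$ be the set of the first $m$ of the $2m$ elements of $I$, and $J^*=\{x\in J:n\nmid x\}$.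

\emph{Translation.} Pair $x\in J^*$ with $x+m$. The parities are opposite, $n\nmid x+m$, and $\zeta^{2(x+m)}=\zeta^{2x}$. So the paired factors cancel at $\zeta$, the quotient has value $1$, and its logarithmic derivative at $\varepsilon=0$ is
\[
\sum_{x\in J^*}(-1)^x\,2g(x)\bigl(x-(x+m)\bigr)=-2mT,\qquad T=\sum_{x\in J^*}(-1)^xg(x).
\]

\emph{Reflection.} The first and last elements of $J$ add up to $m(M+1)$, which is even and divisible by $m$ and by $n$. So $x\mapsto m(M+1)-x$ is an involution of $J^*$ that preserves parity and sends $g(x)$ to $g(-x)$. By \eqref{eq:g},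
\[
2T=-\sum_{x\in J^*}(-1)^x=-\sum_{x\in J}(-1)^x+\sum_{x\in J,\ n\mid x}(-1)^x .
\]
The set $J$ consists of an odd number of consecutive integers, and the first one, $(mM+1)/2$, is odd; so the first sum on the right is $-1$. Let $m'=m/n$. The multiples $x=nx'$ in $J$ correspond to $m'$ consecutive integers $x'$, and the first is the least $x'>m'M/2$, namely $(m'M+1)/2$. Because $n\equiv1\pmod4$, we have $m'M\equiv mM\equiv1\pmod4$, so this number is odd, and the second sum is $-1$ as well. Hence $T=0$.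
\end{proof}

\section{Proof of Theorem~\ref{thm:main}(b)}\label{sec:proof}

Let $n\mid m\mid nN$, $m=nm'$, $L=nN/m=N/m'$, $V=(L-1)/d$, $P=P_{m,V}$, and
\[
\Lambda(q)=\rho_{nN}(q)\,[n]\,q^{(1-n)/4}.
\]
Since $nN=mL\equiv1\pmod4$, Lemma~\ref{lem:rho} gives $\Lambda\in\mathcal O$; we regard $\Lambda$ as a power series in $\varepsilon$.

\emph{The two sums have the same poles and the same lines.} Apply Lemma~\ref{lem:H} to $(U,\zeta)=(nN,\zeta)$ and also to $(N,\zeta^n)$, where $\zeta^n$ is a primitive $m'$-th root of unity and $m'=1$ is allowed. In the second application the base is $Q=q^n=\zeta^ne^{\varepsilon'}$ with $\varepsilon'=n\varepsilon$. The number $L$, and hence $V$, is the same in both, $P_{m',V}(n\varepsilon,\eta)=P(\varepsilon,\eta)$, and the line $\eta=\pm m'M\varepsilon'$ is the line $\eta=\pm mM\varepsilon$. Put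
\[
H(\varepsilon,\eta)=H_{nN,\zeta}(\varepsilon,\eta)-\Lambda\cdot H_{N,\zeta^n}(n\varepsilon,\eta)\in\mathbb C[[\varepsilon,\eta]] .
\]

\emph{The line $\varepsilon=0$.} As $m\ge n>1$, the first term vanishes by Lemma~\ref{lem:H}(iii). If $m'\ge3$, so does $H_{N,\zeta^n}(0,\eta)$. If $m'=1$, then $m=n$, and $\Lambda(\zeta)=0$ because $[n]$ vanishes at $\zeta$. So $H(0,\eta)=0$.

\emph{The lines $\eta=\sigma\varepsilon$, $\sigma=\pm mM\in\Sigma_{m,V}$.} By Lemma~\ref{lem:H}(ii),
\[
H(\varepsilon,\sigma\varepsilon)=P(1,\sigma)\,\varepsilon^{2V}\bigl(C_{mM}(q)-\Lambda(q)\,C_{m'M}(q^n)\bigr).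
\]
If $mM\equiv3\pmod4$, then $m'M\equiv3\pmod4$ and both terms in the bracket are $0$. If $mM\equiv1\pmod4$, then \eqref{eq:Cfactor} with $y=mM$ turns the bracket into
\[
\Bigl(1-\frac{\rho_{mL}(q)}{\rho_{mM}(q)}\Bigr)C_{mM}(q),
\]
which has order at least $2+\nu(m)\ge3$ by Lemmas~\ref{lem:rho} and~\ref{lem:Cord}. In both cases $H(\varepsilon,\sigma\varepsilon)=O(\varepsilon^{2V+3})$.

\emph{Conclusion.} The series $H$ has order at least $2V+3$ on $2V+3$ distinct lines. By Lemma~\ref{lem:lines}, $H(\varepsilon,0)=O(\varepsilon^{2V+3})$, and by Lemma~\ref{lem:H}(i),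
\[
H(\varepsilon,0)=P(1,0)\,\varepsilon^{2V}\bigl(A_{nN}(q)-\Lambda(q)A_N(q^n)\bigr),\qquad P(1,0)\ne0 .
\]
Since $\Lambda(q)A_N(q^n)=R(q)$, the difference $A_{nN}-R$ has order at least $3$ at $\zeta$. This completes the proof of Theorem~\ref{thm:main}, and with it of Theorem~\ref{thm:conj} for $d=1$ and $d=2$. \qed

\begin{remark}\label{rem:hyp}
The exponent $3$ is the number of lines, $2V+3$, minus the degree $2V$ of $P$. Lemma~\ref{lem:lines} cannot give more, as the product of the linear forms of $\mu$ lines has order exactly $\mu$ on any other line. The next value $M=2V+3$ is not available, because $(mM-1)/2>(U-1)/d$ for it.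

The condition $n\equiv1\pmod4$ makes $y$ and $y/n$ congruent modulo $4$. For $n\equiv3\pmod4$ exactly one of $C_{mM}(q)$ and $C_{mM/n}(q^n)$ is zero, so the values on the lines cannot match. The condition $N\equiv1\pmod4$ puts $nN=mL$ among the indices covered by Lemma~\ref{lem:rho} and makes $C_N\ne0$. The condition $n\mid m$ is used in Lemma~\ref{lem:rho} and in the coincidence of poles and lines; Proposition~\ref{prop:sharp}(b) shows that (b) fails without it. The condition $d\in\{1,2\}$ enters through \eqref{eq:blocks} and Lemma~\ref{lem:H}(ii).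
\end{remark}

\section{The limit $q\to1$ and sharpness}\label{sec:limit}

\begin{proof}[Proof of Corollary~\ref{cor:integer}]
Let $\Delta(q)=A_{p^r}(q)-R(q)$ for $n=p$, $N=p^{r-1}$. We have $A_{p^j}(1)=S_j$, and $\pi_y(q)$ is regular at $1$ with $\pi_y(1)=(1/2)_{(y-1)/4}/\bigl(\frac{y-1}4\bigr)!\ne0$. As $\rho_{p^r}(q)=\pi_{p^r}(q)/\pi_{p^{r-1}}(q^p)$, the function $\Delta$ is regular at $1$ and $\Delta(1)$ is the number in the statement. Assume $\Delta\ne0$.

Over a common denominator, $\Delta=F_0/G_0$ with $F_0\in\mathbb Z[q]$ and $G_0$ a power of $q$ times factors $1-q^e$, where each $e$ has the form $2x$ or $4x$ with $1\le x<p^r$. Canceling common monic irreducible factors gives the reduced form $F/G$, with $F\in\mathbb Z[q]$ and $\pm G$ a product of factors $q$ and $\Phi_j$, each $j$ dividing one of the exponents $e$. Every $m\mid p^r$ with $m>1$ is divisible by $p$, so Theorem~\ref{thm:main} gives $F=F_1\prod_{i=1}^r\Phi_{p^i}^3$ with $F_1\in\mathbb Z[q]$, and $p^{3r}\mid F(1)$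 by (F2). The denominator $G$ does not contain $\Phi_1$, since $\Delta$ is regular at $1$; nor $\Phi_{p^i}$ with $1\le i\le r$, since these divide $F$; nor $\Phi_{p^i}$ with $i>r$, since $p^i$ divides no $e$. By (F2), $G(1)$ is prime to $p$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) The difference of the two sides is $\Delta=A_5-C_5$. For $d=2$ its value at $1$ is the second number in \eqref{eq:numbers}, of $5$-adic valuation $3$ since $5\nmid3017$. For $d=1$ one adds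
\[
c_3=\frac{19\cdot45\cdot15^3}{48\cdot384^3},\qquad c_4=\frac{25\cdot585\cdot105^3}{384\cdot6144^3},
\]
of valuations $1+3=4$ and $2+1+3=6$. So $\Delta(1)$ has valuation $3$ for both $d$. The exponents in the denominators are among $2,4,6,8,12,16$, and $\Delta$ is regular at $1$, so the irreducible factors of the reduced denominator are among $q$ and $\Phi_j$, $j\in\{2,3,4,6,8,12,16\}$. Its value at $1$ is prime to $5$ by (F2). If $\Phi_5^4$ divided the numerator, then $\Delta(1)$ would have valuation at least $4$, because $\Phi_5(1)=5$.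

(b) For $n=25$, $r=1$ the right-hand side of Theorem~\ref{thm:conj} is $\pi_{25}[25]q^{-6}=C_{25}$. Let $\zeta$ be a primitive fifth root of unity and form $\rho_{25}$ with $n=5$. Theorem~\ref{thm:main}(b) with $(n,N,m)=(5,5,5)$ and \eqref{eq:Cfactor} with $y=25$ give
\[
A_{25}(q)-C_{25}(q)=\rho_{25}(q)\,[5]\,q^{-1}\bigl(A_5(q^5)-C_5(q^5)\bigr)+O(\varepsilon^3).
\]
At $\zeta$ the factor $\rho_{25}$ is regular and nonzero by Lemma~\ref{lem:rho}, $[5]$ has order $1$, and the bracket has the value $A_5(1)-C_5(1)$, which is nonzero by part (a). So the order is exactly $1$, and by (F1) the factor $\Phi_5$ of the modulus cannot be replaced by $\Phi_5^2$.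
\end{proof}

\begin{thebibliography}{9}

\bibitem{Guo}
Victor J. W. Guo, \emph{Further $q$-supercongruences from a transformation of Rahman}, arXiv:2201.06942 (2022).

\end{thebibliography}
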